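
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Global well-posedness up to the energy-critical power for the radial wave equation with nonlinearity $|x|^b|u|^{p-1}u$}


\begin{abstract}
We consider the defocusing wave equation $\partial_t^2u-\Delta u=-|x|^b|u|^{p-1}u$ in three space dimensions, with $b>0$ and radial data in $H^1\times L^2$. We prove that it is globally well posed in the energy space, with uniqueness in $C(\mathbb R;H^1)\cap C^1(\mathbb R;L^2)$ and conservation of energy, for all $1+b\le p\le 5+2b$. This proves a conjecture of Draouil and Majdoub. The range is exactly the one on which the energy is finite for all radial data in $H^1\times L^2$. In the critical case $p=5+2b$ we also obtain global space-time bounds and scattering, with bi-Lipschitz scattering maps on bounded sets.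
\end{abstract}

\section{The problem and the results}

\subsection{The equation and the natural range of powers}

Let $b>0$ and $p>1$. We study the Cauchy problem
\begin{equation}\label{eq:wave}
\partial_t^2u-\Delta u=-|x|^b|u|^{p-1}u,\qquad (u,\partial_tu)(0)=(u_0,u_1),\qquad (t,x)\in\mathbb R\times\mathbb R^3,
\end{equation}
for real-valued $u$, with radially symmetric data $(u_0,u_1)\in H^1(\mathbb R^3)\times L^2(\mathbb R^3)$. Formally the energy
\begin{equation}\label{eq:energy}
E(u,t)=\frac12\|\nabla_{t,x}u(t)\|_{L^2}^2+V(u(t)),\qquad V(\phi)=\frac1{p+1}\int_{\mathbb R^3}|x|^b|\phi|^{p+1}\,dx ,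
\end{equation}
is conserved, and both of its terms are nonnegative. By \emph{global well-posedness in the energy space} we mean that for all radial $(u_0,u_1)\in H^1\times L^2$ there is a unique global solution $u\in C(\mathbb R;H^1)\cap C^1(\mathbb R;L^2)$, and that $E(u,t)=E(u,0)$ for all $t$. For $1+b\le p<4+b$ this is a known result, and it is conjectured in \cite{DM} that it holds on the whole range $1+b<p\le5+2b$.

Two computations show where the endpoints come from. The weight $|x|^b$ makes the nonlinearity stronger at infinity and weaker at the origin. A radial function $\phi\in H^1$ satisfies $|\phi(r)|\lesssim r^{-1}$ at infinity and $|\phi(r)|\lesssim r^{-1/2}$ at the origin (Lemma~\ref{lem:radial}). For large $r$ the bound $r^b|\phi|^{p-1}\lesssim r^{b-(p-1)}$ is uniform if $p\ge1+b$, and then $\int_{|x|>1}|x|^b|\phi|^{p+1}\,dx\lesssim\|\phi\|_{L^2}^2$. For small $r$ the integrand of $V$ is at most of order $r^{b+2-(p+1)/2}$, and this exponent is $-1$, the borderline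 of integrability, exactly at $p=5+2b$. The same number comes from scaling: if $u$ solves \eqref{eq:wave}, so does
\[
u_\lambda(t,x)=\lambda^{\frac{2+b}{p-1}}u(\lambda t,\lambda x),\qquad\text{and}\qquad \|\nabla u_\lambda(0)\|_{L^2}^2=\lambda^{\frac{2(2+b)}{p-1}-1}\|\nabla u(0)\|_{L^2}^2 ,
\]
so the energy norm is scale invariant precisely when $p=5+2b$. One therefore expects $p<5+2b$ to be subcritical, where conservation of energy prevents blow-up, and $p=5+2b$ to be the delicate case, where a large energy may concentrate at the origin without changing size. We show that it does not.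

\subsection{Statements}

All functions of $x$ are real and radial, $r=|x|$, and $\|\cdot\|_q$ is the norm of $L^q(\mathbb R^3)$. The space $\dot H^1_{rad}$ consists of the radial $\phi\in L^6$ with $\nabla\phi\in L^2$; the subscript \emph{rad} always denotes the radial subspace. We write
\[
p_*=5+2b,\qquad \|(\phi,\psi)\|_e^2=\|\nabla\phi\|_2^2+\|\psi\|_2^2,\qquad D=\sqrt{-\Delta},
\]
\[
U(t)=\frac{\sin tD}{D},\qquad S(t)(\phi,\psi)=\cos(tD)\phi+U(t)\psi,
\]
so that $S(t)(\phi,\psi)$ is the solution of the free wave equation with data $(\phi,\psi)$. Solutions of \eqref{eq:wave} are radial at each time and satisfy the equation in the sense of distributions; uniqueness is meant among all such functions in the stated class, with no auxiliary norm. (Radial symmetry is inherent in the problem: for $p>6$ a function in $H^1$ may behave like $|x-x_0|^{-3/p}$ near a point $x_0\ne0$, and then $|x|^b|u|^p$ is not locally integrable. The known result quoted above already contains such $p$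 when $b>2$.)

\begin{theorem}\label{thm:A}
Let $1+b\le p\le5+2b$. For all radial $(u_0,u_1)\in H^1\times L^2$ there is a unique global solution $u\in C(\mathbb R;H^1)\cap C^1(\mathbb R;L^2)$ of \eqref{eq:wave}, and $E(u,t)=E(u,0)$ for all $t$. Moreover $u\in L^2_{loc}(\mathbb R;L^\infty)$, and for each $T$ the map $(u_0,u_1)\mapsto(u,u_t)\in C([-T,T];H^1\times L^2)$ is Lipschitz on bounded sets. In particular the conjecture of \cite{DM} holds.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p=5+2b$. For all radial $(u_0,u_1)\in\dot H^1\times L^2$ there is a unique global radial solution with $u\in C(\mathbb R;\dot H^1)$ and $u_t\in C(\mathbb R;L^2)$. It conserves $E$ and satisfies, with $C_b$ depending only on $b$,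
\begin{equation}\label{eq:globalbounds}
\iint_{\mathbb R\times\mathbb R^3}|x|^{b-1}|u|^{6+2b}\,dx\,dt\le\frac{4(3+b)}{4+b}\,E,\qquad \|u\|_{L^2(\mathbb R;L^\infty)}^2\le C_b\,(E+E^{b+3}).
\end{equation}
It scatters: there are $(u_0^\pm,u_1^\pm)\in\dot H^1_{rad}\times L^2_{rad}$ with
\[
\|(u,u_t)(t)-(S(t)(u_0^\pm,u_1^\pm),\partial_tS(t)(u_0^\pm,u_1^\pm))\|_e\to0\quad\text{as }t\to\pm\infty,\qquad E=\tfrac12\|(u_0^\pm,u_1^\pm)\|_e^2 .
\]
The maps $(u_0,u_1)\mapsto(u_0^\pm,u_1^\pm)$ are bijections of $\dot H^1_{rad}\times L^2_{rad}$, and they and their inverses are Lipschitz on bounded sets.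
\end{theorem}

\begin{theorem}\label{thm:C}
Let $p>1$. Then $V(\phi)<\infty$ for all $\phi\in H^1_{rad}$ if and only if $1+b\le p\le5+2b$. Thus for $p$ outside this range there are radial data in $H^1\times L^2$ with infinite energy, and well-posedness with a conserved finite energy for all radial data in $H^1\times L^2$ holds exactly for $1+b\le p\le5+2b$.
\end{theorem}

The result for $p<4+b$ quoted above is not used.

\subsection{The main idea in the model case $b=0$, $p=5$}\label{sec:model}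

The value $b=0$ is not part of our problem, but the mechanism is easiest to see there. Let $u$ be a smooth radial solution of $u_{tt}-\Delta u=-u^5$, compactly supported in $x$ at each time, with energy $E$. The function $w=ru$ vanishes at $r=0$ and solves a one-dimensional equation,
\[
w_{tt}-w_{rr}=-r^{-4}w^5 ,\qquad 4\pi\int_0^\infty(w_t^2+w_r^2)\,dr=\|(u,u_t)\|_e^2\le2E .
\]

\emph{A weighted space-time bound.} Multiplying by $w_r$ gives $\partial_t(w_tw_r)=\frac12\partial_r(w_t^2+w_r^2)-\frac16r^{-4}\partial_r(w^6)$, and integration in $r$ yields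
\[
\frac d{dt}\int_0^\infty w_tw_r\,dr=-\frac12w_r(t,0)^2-\frac23\int_0^\infty r^{-5}w^6\,dr .
\]
Both terms on the right have the same sign, and $|\int w_tw_r\,dr|\le E/4\pi$. Hence on every time interval $J$
\[
M(J)=\int_J\int\frac{|u|^6}{|x|}\,dx\,dt=4\pi\int_J\int_0^\infty r^{-5}w^6\,dr\,dt\le3E .
\]

\emph{Splitting the nonlinearity.} Since $u$ is radial and $\|\nabla u\|_2^2\le2E$, we have $|x|^{1/2}|u|\le(E/2\pi)^{1/2}$ (Lemma~\ref{lem:radial}(1)). Hence
\[
|u|^{10}=\frac{|u|^6}{|x|}\cdot\big(|x|\,|u|^2\big)\cdot|u|^2\le\frac E{2\pi}\,\frac{|u|^6}{|x|}\,\|u(t)\|_\infty^2,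
\qquad
\|u^5\|_{L^1(J;L^2)}\le\Big(\frac E{2\pi}\Big)^{1/2}M(J)^{1/2}\|u\|_{L^2(J;L^\infty)} .
\]

\emph{Closing.} For radial functions the wave equation satisfies the linear estimate $\|u\|_{L^2(J;L^\infty)}\le C_0(\sqrt{2E}+\|u^5\|_{L^1(J;L^2)})$. The nonlinear bound is \emph{linear} in $\|u\|_{L^2(J;L^\infty)}$, and its coefficient is small as soon as $M(J)$ is. Cutting time into finitely many intervals on which $M$ is small, we absorb the nonlinear term on each of them, with no smallness of $E$.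

For $b>0$ and $p=5+2b$ the same bookkeeping closes, with Morawetz weight $|x|^{b-1}$ and with $b+1$ powers of $|x|$ absorbed by $(|x|^{1/2}|u|)^{2b+2}$; see \eqref{eq:split}. Two points need work because finite-energy solutions are rough: the Morawetz identity must be truncated near $r=0$, and uniqueness must be proved without assuming $u\in L^2L^\infty$.

\subsection{Where the hypotheses enter, and plan}

The condition $p\ge1+b$ is used only for $|x|\ge1$ in \eqref{eq:weight}. The condition $p\le5+2b$ controls the singularity at the origin: it gives $\alpha\le4$ in \eqref{eq:weight}, and it makes the potential in the uniqueness proof at most a small multiple of $r^{-2}$ near $r=0$. Theorem~\ref{thm:C} shows what fails otherwise. The defocusing sign is used in $V\ge0$ and in the sign of the Morawetz terms. Radial symmetry is used throughout.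

Section~\ref{sec:radial} treats radial functions, the nonlinearity and Theorem~\ref{thm:C}, and Section~\ref{sec:linear} the linear equation. Local solutions are constructed in Section~\ref{sec:local}, and uniqueness is proved in Section~\ref{sec:unique}. Energy conservation and the subcritical case follow in Section~\ref{sec:sub}, and the critical case in Sections~\ref{sec:crit} and~\ref{sec:scat}.

\section{Radial functions, the nonlinearity, and the admissible range}\label{sec:radial}

We recall Hardy's inequality on the half-line and its dual: for $k,h\in L^2(0,\infty)$,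
\begin{equation}\label{eq:hardy}
\Big\|\frac1x\int_0^xk\,dy\Big\|_{L^2(0,\infty)}\le2\|k\|_{L^2(0,\infty)},\qquad \Big\|\int_x^\infty h(y)\frac{dy}y\Big\|_{L^2(0,\infty)}\le2\|h\|_{L^2(0,\infty)} .
\end{equation}
With $k=\chi'$ the first gives $\|\chi/r\|_{L^2(0,\infty)}\le2\|\chi'\|_{L^2(0,\infty)}$ if $\chi$ is locally absolutely continuous on $[0,\infty)$ and $\chi(0)=0$. We write $L^2_r=L^2((0,\infty),dr)$, so $\|\phi\|_2^2=4\pi\|r\phi\|_{L^2_r}^2$, and $\|\phi\|_{H^1}^2=\|\phi\|_2^2+\|\nabla\phi\|_2^2$.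

\begin{lemma}\label{lem:radial}
Let $\phi\in\dot H^1_{rad}$ and $\chi(r)=r\phi(r)$. Then $\phi$ is locally absolutely continuous on $r>0$, and:
\begin{enumerate}
\item $r^{1/2}|\phi(r)|\le(4\pi)^{-1/2}\|\nabla\phi\|_2$.
\item $\chi$ is absolutely continuous on bounded subintervals of $[0,\infty)$, $\chi(0)=0$, $4\pi\int_0^\infty\chi'^2\,dr=\|\nabla\phi\|_2^2$, and $r^{1/2}|\phi(r)|\le\big(\int_0^r\chi'^2\,ds\big)^{1/2}$.
\item If $\phi\in H^1$, then $r|\phi(r)|\le\|\phi\|_{H^1}$.
\end{enumerate}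
\end{lemma}

\begin{proof}
(1) We have $\int_r^\infty|\phi'|\,ds\le\big(\int_r^\infty s^2\phi'^2ds\big)^{1/2}r^{-1/2}$, so $\phi$ has a limit at infinity, which is $0$ because $\phi\in L^6$. Thus $|\phi(r)|\le\int_r^\infty|\phi'|\,ds$, and $4\pi\int_0^\infty s^2\phi'^2ds=\|\nabla\phi\|_2^2$.

(2) For $0<a<A$,
\[
\int_a^A\chi'^2\,dr=\int_a^A(r^2\phi'^2+2r\phi\phi'+\phi^2)\,dr=\int_a^Ar^2\phi'^2\,dr+A\phi(A)^2-a\phi(a)^2 .
\]
By (1) the right side is bounded, so $\chi'\in L^2_r$; also $\chi(0+)=0$ by (1). Hence $|\chi(r)|\le r^{1/2}(\int_0^r\chi'^2)^{1/2}$, which is the last claim. Finally $a\phi(a)^2=\chi(a)^2/a\le\int_0^a\chi'^2\to0$ as $a\to0$, and the proof of (1) gives $A\phi(A)^2\le\int_A^\infty s^2\phi'^2\,ds\to0$ as $A\to\infty$.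

(3) $\phi(r)^2\le2\int_r^\infty|\phi\phi'|\,ds\le2r^{-2}\int_r^\infty|\phi\phi'|s^2ds\le\frac1{2\pi}r^{-2}\|\phi\|_2\|\nabla\phi\|_2\le r^{-2}\|\phi\|_{H^1}^2$.
\end{proof}

The last bound in (2) refines (1): its right side tends to $0$ as $r\to0$. This gain is what makes the critical power accessible at the origin, both in the uniqueness proof and in the Morawetz estimate.

If $u\in C(I;\dot H^1_{rad})$, then by (1) $u(t,r)$ is continuous on $I\times(0,\infty)$. So $\|u(t)\|_\infty=\sup_{r>0}|u(t,r)|$ is lower semicontinuous in $t$, and $\|u\|_{L^2(I;L^\infty)}$ makes sense as a number in $[0,\infty]$.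

Let $N(u)=-|x|^b|u|^{p-1}u$. In the subcritical case we work in $H^1$; in the critical case the scale invariant space $\dot H^1$ is more natural, and every estimate loses its lower order term. To treat both at once, set for $1+b\le p\le p_*$
\[
X=\begin{cases}H^1_{rad},&p<p_*,\\ \dot H^1_{rad},&p=p_*,\end{cases}\qquad
\|\phi\|_X=\begin{cases}\|\phi\|_{H^1},&p<p_*,\\ \|\nabla\phi\|_2,&p=p_*,\end{cases}\qquad
\sigma=\begin{cases}1,&p<p_*,\\0,&p=p_*,\end{cases}
\]
and $\alpha=\max(2,p-1-2b)$. Then $2\le\alpha\le4$, and $\alpha=4$ if and only if $p=p_*$. We put $\|\phi\|_\infty^{\alpha-2}=1$ when $\alpha=2$. $C_R$ denotes constants depending only on $R,b,p$.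

\begin{lemma}\label{lem:nonlin}
Let $1+b\le p\le p_*$, and let $\phi,\psi\in X$ have $X$-norm at most $R$, where $R\ge1$. Then
\begin{align}
|x|^b|\phi|^{p-1}&\le R^{p-1}(\sigma+|\phi|^\alpha),\label{eq:weight}\\
\|N(\phi)-N(\psi)\|_2&\le C_R\big(\sigma+\|\phi\|_\infty^{\alpha-2}+\|\psi\|_\infty^{\alpha-2}\big)\|\phi-\psi\|_X,\label{eq:NL2}\\
\|N(\phi)-N(\psi)\|_{L^2+L^{6/5}}&\le C_R\|\phi-\psi\|_X,\label{eq:Nweak}\\
|V(\phi)-V(\psi)|&\le C_R\|\phi-\psi\|_X,\qquad V(\phi)\le C_R.\label{eq:V}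
\end{align}
In particular $N:X\to H^{-1}$ is locally Lipschitz. If $p=p_*$, then also $V(\phi)\le\|\nabla\phi\|_2^{2b}\|\phi\|_6^6$.
\end{lemma}

\begin{proof}
We prove \eqref{eq:weight}. If $p-1>2b$, Lemma~\ref{lem:radial}(1) gives for all $r$
\begin{equation}\label{eq:weight2}
r^b|\phi|^{p-1}=(r^{1/2}|\phi|)^{2b}|\phi|^{p-1-2b}\le R^{2b}|\phi|^{p-1-2b}.
\end{equation}
For $p=p_*$ this is the claim, since then $p-1-2b=\alpha$ and $R^{2b}\le R^{p-1}$. Let $p<p_*$. For $r\ge1$, Lemma~\ref{lem:radial}(3) gives $r^b|\phi|^{p-1}\le r^{b-(p-1)}R^{p-1}\le R^{p-1}$, because $p\ge1+b$. For $r<1$ and $p-1>2b$, use \eqref{eq:weight2} and $|\phi|^{p-1-2b}\le1+|\phi|^\alpha$. For $r<1$ and $p-1\le2b$, $r^b|\phi|^{p-1}=r^{b-(p-1)/2}(r^{1/2}|\phi|)^{p-1}\le R^{p-1}$.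

Let $\zeta=\phi-\psi$. By the mean value theorem and \eqref{eq:weight},
\[
|N(\phi)-N(\psi)|\le p|x|^b(|\phi|^{p-1}+|\psi|^{p-1})|\zeta|\le pR^{p-1}(2\sigma+|\phi|^\alpha+|\psi|^\alpha)|\zeta| .
\]
Now $\||\phi|^\alpha\zeta\|_2\le\|\phi\|_\infty^{\alpha-2}\|\phi\|_6^2\|\zeta\|_6$ and Sobolev's inequality $\|\cdot\|_6\lesssim\|\nabla\cdot\|_2$ give \eqref{eq:NL2}; note that $\sigma\|\zeta\|_2\le\|\zeta\|_X$. Since $|\phi|^\alpha\le\sigma+|\phi|^4$, the difference is also bounded by $C_R(\sigma|\zeta|+(|\phi|^4+|\psi|^4)|\zeta|)$, and $\||\phi|^4\zeta\|_{6/5}\le\|\phi\|_6^4\|\zeta\|_6$. This is \eqref{eq:Nweak}, and $L^2,L^{6/5}\subset H^{-1}$ (the second by duality from $H^1\subset L^6$). Next,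
\[
|x|^b\big||\phi|^{p+1}-|\psi|^{p+1}\big|\le(p+1)|x|^b(|\phi|^p+|\psi|^p)|\zeta|\le C_R\big(\sigma(|\phi|+|\psi|)+|\phi|^5+|\psi|^5\big)|\zeta| ,
\]
and H\"older's inequality with the exponents $(2,2)$ and $(\frac65,6)$ gives the first part of \eqref{eq:V}; the second is the case $\psi=0$. For $p=p_*$ the last claim follows from $r^b|\phi|^{6+2b}=(r^{1/2}|\phi|)^{2b}|\phi|^6\le\|\nabla\phi\|_2^{2b}|\phi|^6$.
\end{proof}

\begin{remark}
If $p\le3+2b$ (and $p\ge1+b$), then $\alpha=2$ and \eqref{eq:NL2} says that $N:H^1_{rad}\to L^2$ is locally Lipschitz. Then \eqref{eq:wave} is a locally Lipschitz perturbation of the free wave group on $H^1\times L^2$, and conservation of energy makes solutions global. For larger $p$ one has to control $\int\|u(t)\|_\infty^{\alpha-2}dt$ with $\alpha-2\le2$. This is why the space $L^2L^\infty$ enters; at $p=p_*$ its full strength is used.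
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $1+b\le p\le p_*$. Then $H^1_{rad}\subset X$, and $V<\infty$ on $H^1_{rad}$ by \eqref{eq:V}.

Let $p>5+2b$. Then $\frac{3+b}{p+1}<\frac12$. Pick $\gamma$ with $\frac{3+b}{p+1}\le\gamma<\frac12$, and let $\phi=r^{-\gamma}\zeta(r)$ with a smooth compactly supported $\zeta$ that equals $1$ near $0$. Since $\int_0^1r^{-2\gamma-2}r^2\,dr<\infty$, $\phi\in H^1$. Near $0$ the integrand of $V$ in polar coordinates is a constant times $r^{b+2-\gamma(p+1)}\ge r^{-1}$, so $V(\phi)=\infty$.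

Let $1<p<1+b$. Take $0\not\equiv\theta\in C_c^\infty(0,1)$, $w(r)=\sum_{k\ge2}k^{-1}\theta(r-2^k)$ and $\phi=w/r$. Then $w,w'\in L^2_r$ and $w=0$ near $0$, so $\|\phi\|_2^2=4\pi\|w\|_{L^2_r}^2$ and $\|\nabla\phi\|_2^2=4\pi\|w'-w/r\|_{L^2_r}^2$ are finite. But
\[
V(\phi)=\frac{4\pi}{p+1}\int_0^\infty r^{1+b-p}|w|^{p+1}\,dr\ge c\sum_{k\ge2}2^{k(1+b-p)}k^{-(p+1)}=\infty .
\]
The second assertion of the theorem follows from this and from Theorem~\ref{thm:A}, whose proof below does not use Theorem~\ref{thm:C}: if $V(\phi)=\infty$, the data $(\phi,0)$ have infinite energy.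
\end{proof}

\section{The radial linear wave equation}\label{sec:linear}

We write $\vec u=(u,u_t)$ and $W(t)(\phi,\psi)=(S(t)(\phi,\psi),\partial_tS(t)(\phi,\psi))$. This is a strongly continuous group of isometries of $\dot H^1_{rad}\times L^2_{rad}$ for $\|\cdot\|_e$. A \emph{free solution} is $u_L=S(\cdot)(\phi,\psi)$ with $(\phi,\psi)\in\dot H^1_{rad}\times L^2_{rad}$; the number $\|\vec u_L(t)\|_e=\|\vec u_L\|_e$ does not depend on $t$.

\begin{lemma}\label{lem:linear}
Let $I$ be an interval, $t_0$ a point of its closure in $[-\infty,\infty]$, $u_L$ a free solution, $G\in L^1(I;L^2_{rad})$, and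
\[
u(t)=u_L(t)+\int_{t_0}^tU(t-s)G(s)\,ds,\qquad w=ru,\quad g=rG ,
\]
where the integral converges absolutely in $\dot H^1_{rad}$. Then $u\in C(I;\dot H^1)$, $u_t\in C(I;L^2)$, and:
\begin{enumerate}
\item $\sup_I\|\vec u\|_e\le\|\vec u_L\|_e+\|G\|_{L^1(I;L^2)}$.
\item $\|u\|_{L^2(I;L^\infty)}\le C_0\big(\|\vec u_L\|_e+\|G\|_{L^1(I;L^2)}\big)$ with an absolute constant $C_0$.
\item If $t_0\in I$ and $u(t_0)\in H^1$, then $u\in C(I;H^1)$ and
$\|u(t)\|_2\le\|u(t_0)\|_2+|t-t_0|\big(\|\vec u_L\|_e+\|G\|_{L^1(I;L^2)}\big)$.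
\item $\frac12\|\vec u(t_2)\|_e^2-\frac12\|\vec u(t_1)\|_e^2=\int_{t_1}^{t_2}\int G\,u_t\,dx\,ds$ for $t_1,t_2\in I$.
\item If $m$ is bounded and Lipschitz on $[0,\infty)$ with $m(0)=0$, then for $t_1,t_2\in I$
\[
\Big[\int_0^\infty m\,w_tw_r\,dr\Big]_{t_1}^{t_2}=-\frac12\int_{t_1}^{t_2}\!\int_0^\infty m'(w_t^2+w_r^2)\,dr\,ds+\int_{t_1}^{t_2}\!\int_0^\infty m\,g\,w_r\,dr\,ds .
\]
\item For $f\in L^2_{rad}$ and $\tau>0$: $\displaystyle r\,(U(\tau)f)(r)=\frac12\int_{|r-\tau|}^{r+\tau}\rho f(\rho)\,d\rho$.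
\end{enumerate}
\end{lemma}

\begin{proof}
Continuity and (1) follow from $\vec u(t)=\vec u_L(t)+W(t)\int_{t_0}^tW(-s)(0,G(s))\,ds$ and Minkowski's inequality. For (3) integrate $u_t$ in time and use (1).

\emph{(4) and (5).} Taking $\vec u(t_1)$ as data at $t_1$ we may assume $t_0=t_1$. Let first the data at $t_1$ and $G$ be smooth, radial and compactly supported. Then (4) is the usual energy identity. Moreover $w$ is smooth on $r\ge0$, vanishes for large $r$, and $w_{tt}-w_{rr}=g$, so
\[
\partial_t(w_tw_r)=\tfrac12\partial_r(w_t^2+w_r^2)+gw_r .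
\]
Multiply by $m$ and integrate; there is no boundary term since $m(0)=0$. All terms in (4), (5) are continuous under convergence of the data in $\|\cdot\|_e$ and of $G$ in $L^1L^2$, by (1), the boundedness of $m$ and $m'$, and the identity $4\pi(\|w_t\|_{L^2_r}^2+\|w_r\|_{L^2_r}^2)=\|\vec u\|_e^2$ of Lemma~\ref{lem:radial}(2). Smooth compactly supported functions are dense, which proves the general case.

\emph{(2) for $G=0$, and (6).} Extend $w_0=r\phi$ and $w_1=r\psi$ to odd functions on $\mathbb R$, and put $h=w_0'+w_1$. As $w_0'$ is even and $w_1$ is odd,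
\[
\|h\|_{L^2(\mathbb R)}^2=2\int_0^\infty(w_0'^2+w_1^2)\,dr=\frac1{2\pi}\|(\phi,\psi)\|_e^2 .
\]
For radial test data d'Alembert's formula gives $w(t,r)=\frac12[w_0(t+r)-w_0(t-r)]+\frac12\int_{t-r}^{t+r}w_1$, where we used that $w_0,w_1$ are odd. Thus
\begin{equation}\label{eq:dalembert}
u_L(t,r)=\frac1{2r}\int_{t-r}^{t+r}h(s)\,ds .
\end{equation}
For fixed $t$ and $r>0$ both sides are continuous in $(\phi,\psi)$ for $\|\cdot\|_e$, the left one by Lemma~\ref{lem:radial}(1). So \eqref{eq:dalembert} holds for all data and all $t\in\mathbb R$. With $\phi=0$, $h=w_1$ is odd and \eqref{eq:dalembert} becomes (6). Moreover $\sup_{r>0}|u_L(t,r)|\le(\mathcal Mh)(t)$, where $\mathcal M$ is the Hardy--Littlewood maximal operator, which is bounded on $L^2(\mathbb R)$. This is (2) for $G=0$.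

\emph{(2) in general.} Let $h_s$ be the odd extension of $\rho\mapsto\rho G(s,\rho)$. By \eqref{eq:dalembert} at time $t-s$, with data $(0,G(s))$, $|(U(t-s)G(s))(r)|\le(\mathcal Mh_s)(t-s)$ for all $r>0$. Since evaluation at $r>0$ is continuous on $\dot H^1_{rad}$, the Duhamel term is bounded at $(t,r)$ by $\int_I(\mathcal Mh_s)(t-s)\,ds$, uniformly in $r$. By Minkowski's inequality and translation invariance, the $L^2_t$ norm of this integral is at most $\int_I\|\mathcal Mh_s\|_{L^2(\mathbb R)}\,ds\le C_0\|G\|_{L^1(I;L^2)}$.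
\end{proof}

With $\|(\phi,\psi)\|_{\mathcal H}=\|\phi\|_{H^1}+\|\psi\|_2$, parts (1)--(3) give, for $t_0\in I$, $|I|\le1$ and an absolute constant $C_1\ge1$,
\begin{equation}\label{eq:linH}
\sup_I\|\vec u\|_{\mathcal H}+\|u\|_{L^2(I;L^\infty)}\le C_1\big(\|\vec u(t_0)\|_{\mathcal H}+\|G\|_{L^1(I;L^2)}\big).
\end{equation}

\section{Solutions and local existence}\label{sec:local}

From now on $1+b\le p\le p_*$. A \emph{solution} on an interval $I$ is a function $u\in C(I;X)$ with $u_t\in C(I;L^2)$ that satisfies \eqref{eq:wave} in the sense of distributions; this makes sense since $N(u)\in C(I;H^{-1})$ by Lemma~\ref{lem:nonlin}. Since $u(t)-u(t_0)=\int_{t_0}^tu_s\,ds$ in $L^2$, for $p<p_*$ this is the class $C(I;H^1)\cap C^1(I;L^2)$. For $p=p_*$ it is larger, so that uniqueness in it is a stronger statement.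

\begin{lemma}\label{lem:duhamel}
Let $u\in C(I;X)$ with $u_t\in C(I;L^2)$, and let $t_0\in I$. Then $u$ is a solution on $I$ if and only if
\begin{equation}\label{eq:duhamel}
u(t)=S(t-t_0)\vec u(t_0)+\int_{t_0}^tU(t-s)N(u(s))\,ds\qquad(t\in I).
\end{equation}
The integral exists in $L^2$, since $U(t):H^{-1}\to L^2$ has norm at most $1+|t|$.
\end{lemma}

\begin{proof}
Let $v(t)=u(t)-S(t-t_0)\vec u(t_0)$. Since $\vec v(t_0)=0$ and $v_t\in C(I;L^2)$, we have $v\in C^1(I;L^2)\cap C(I;H^1)$, and $u$ is a solution if and only if $v_{tt}=\Delta v+N(u)$ in the sense of distributions. In that case $v_{tt}\in C(I;H^{-1})$, so $v_t\in C^1(I;H^{-1})$, and for fixed $t$ the function $s\mapsto\cos((t-s)D)v(s)+U(t-s)v_s(s)$ is $C^1$ with values in $H^{-1}$ and derivative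
\[
D\sin((t-s)D)v+\cos((t-s)D)v_s-\cos((t-s)D)v_s+U(t-s)(\Delta v+N(u))=U(t-s)N(u(s)) .
\]
Integrating from $t_0$ to $t$ gives \eqref{eq:duhamel}. Conversely, if $v(t)=\int_{t_0}^tU(t-s)N(u(s))ds$, taking Fourier transforms shows $\hat v_{tt}+|\xi|^2\hat v=\widehat{N(u)}$, that is, $v_{tt}=\Delta v+N(u)$.
\end{proof}

\begin{proposition}\label{prop:local}
Let $R\ge1$.
\begin{enumerate}
\item Let $p<p_*$. There is $\tau\in(0,\frac12]$ depending only on $R,b,p$ such that for all $t_0$ and all data with $\|(u_0,u_1)\|_{\mathcal H}\le R$ at $t_0$ there is a solution $u$ on $I=[t_0-\tau,t_0+\tau]$ with these data, $\|u\|_{L^2(I;L^\infty)}\le2C_1R$ and $N(u)\in L^1(I;L^2)$.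
\item Let $p=p_*$. There is $\delta\in(0,1]$ depending only on $R,b$ such that the following holds. Let $I$ be an interval, $t_0$ a point of its closure in $[-\infty,\infty]$, and $u_L$ a free solution with $\|\vec u_L\|_e\le R$ and $\|u_L\|_{L^2(I;L^\infty)}\le\delta/2$. Then there is a solution $u$ on $I$ with $\|u\|_{L^2(I;L^\infty)}\le\delta$, $N(u)\in L^1(I;L^2)$ and
\[
u(t)=u_L(t)+\int_{t_0}^tU(t-s)N(u(s))\,ds\qquad(t\in I).
\]
\end{enumerate}
\end{proposition}

In part (2), $\vec u(t_0)=\vec u_L(t_0)$ if $t_0\in I$. The choice $t_0=\pm\infty$ is allowed; it will be used to prescribe the asymptotic state in the scattering problem. If $t_0$ is finite, $\|u_L\|_{L^2(I;L^\infty)}\le\delta/2$ holds for every sufficiently short $I$ around $t_0$, by Lemma~\ref{lem:linear}(2), but the length depends on $u_L$ and not only on $R$. This is the usual difficulty of a critical problem.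

\begin{proof}
(1) Let $R'=2C_1R$, $I=[t_0-\tau,t_0+\tau]$, and let $B$ be the set of $u\in C(I;X)$ with $u_t\in C(I;L^2)$, $\sup_I\|\vec u\|_{\mathcal H}\le R'$ and $\|u\|_{L^2(I;L^\infty)}\le R'$. It is complete for $d(u,v)=\sup_I\|\vec u-\vec v\|_{\mathcal H}+\|u-v\|_{L^2(I;L^\infty)}$: if $(u_n)$ is Cauchy, it has a limit $u$ for the first term, and $\|u_n-u\|_{L^2L^\infty}\le\liminf_m\|u_n-u_m\|_{L^2L^\infty}$ by Lemma~\ref{lem:radial}(1) and Fatou's lemma. By \eqref{eq:NL2} and H\"older's inequality in time, for $u,v\in B$,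
\[
\|N(u)-N(v)\|_{L^1(I;L^2)}\le C_{R'}\big(2\tau+2(2\tau)^{(4-\alpha)/2}R'^{\alpha-2}\big)\sup_I\|u-v\|_{H^1}.
\]
Since $\alpha<4$, we can choose $\tau$ depending on $R,b,p$ so that $C_1$ times the coefficient is at most $\frac12$. Let $\Gamma u$ be the right side of \eqref{eq:duhamel} with $\vec u(t_0)$ replaced by $(u_0,u_1)$. By \eqref{eq:linH}, $d(\Gamma u,\Gamma v)\le\frac12d(u,v)$, and, since $N(0)=0$, $d(\Gamma u,0)\le C_1R+\frac12R'=R'$. So $\Gamma$ is a contraction of $B$; its fixed point is a solution by Lemma~\ref{lem:duhamel}.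

(2) Let $B$ be the set of $u\in C(I;X)$ with $u_t\in C(I;L^2)$, $\sup_I\|\vec u\|_e\le2R$ and $\|u\|_{L^2(I;L^\infty)}\le\delta$, with the distance $d(u,v)=\sup_I\|\vec u-\vec v\|_e+\|u-v\|_{L^2(I;L^\infty)}$; it is complete as before. Now $\sigma=0$, $\alpha=4$, and \eqref{eq:NL2} gives for $u,v\in B$
\[
(1+C_0)\|N(u)-N(v)\|_{L^1(I;L^2)}\le\kappa\sup_I\|\nabla(u-v)\|_2,\qquad\kappa=2(1+C_0)C_{2R}\,\delta^2 .
\]
Since $\kappa$ is quadratic in $\delta$, we can choose $\delta\in(0,1]$ with $2R\kappa\le\delta/2$; then $\kappa\le\frac12$. Let $\Gamma u=u_L+\int_{t_0}^tU(t-s)N(u(s))ds$. By Lemma~\ref{lem:linear}(1),(2), $d(\Gamma u,\Gamma v)\le\frac12d(u,v)$ and $d(\Gamma u,u_L)\le2R\kappa\le\delta/2$. Hence $\|\Gamma u\|_{L^2L^\infty}\le\delta$ and $\sup_I\|(\Gamma u,\partial_t\Gamma u)\|_e\le R+\frac12\le2R$, so $\Gamma$ is a contraction of $B$. For $t_1\in I$ the fixed point satisfies \eqref{eq:duhamel} with $t_1$ in place of $t_0$, since $u_L+\int_{t_0}^{t_1}U(\cdot-s)N(u(s))ds$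 is a free solution; so it is a solution.
\end{proof}

\section{Unconditional uniqueness}\label{sec:unique}

The contraction argument gives uniqueness only among solutions in $L^2_{loc}L^\infty$. For a general solution we know just that $u\in C(I;X)$. Let $z=r(u-v)$ be $r$ times the difference of two solutions with the same data. It solves $z_{tt}-z_{rr}=g$ with
\[
|g|\le p\,r^b(|u|^{p-1}+|v|^{p-1})|z| .
\]
For $p=p_*$ the bound $|u|\lesssim r^{-1/2}$ only gives a potential of size $r^{-2}$ near the origin. The energy estimate would require $r^{-2}z\in L^2$, whereas Hardy's inequality gives $r^{-1}z\in L^2$. The scale invariant way out is an estimate that bounds $r^{-1}z$ by $rg$; it costs no power of $r$, and a \emph{small} inverse-square potential can be absorbed. The smallness near $r=0$ comes from the refined bound in Lemma~\ref{lem:radial}(2). The estimate itself follows from two applications of Hardy's inequality, one in each characteristic variable.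

\begin{lemma}\label{lem:B}
For measurable $g\ge0$ on $(0,\tau)\times(0,\infty)$ let
\[
Bg(t,r)=\frac12\int_0^t\int_{|r-(t-s)|}^{r+t-s}g(s,\rho)\,d\rho\,ds .
\]
Then $\|r^{-1}Bg\|\le4\|rg\|$, with norms in $L^2((0,\tau)\times(0,\infty),dt\,dr)$.
\end{lemma}

\begin{proof}
Extend $g$ by $0$ to $s\notin(0,\tau)$. Put $\xi=s-\rho$, $\eta=s+\rho$, $\xi_0=t-r$, $\eta_0=t+r$. The condition $\rho<r+t-s$ means $\eta<\eta_0$, and $\rho>|r-(t-s)|$ means $\xi<\xi_0$ and $\eta>\xi_0$. These conditions imply $s<t$ and $\rho>0$, so the domain of integration is $\{\xi<\xi_0<\eta<\eta_0\}$, and $d\rho\,ds=\frac12d\xi\,d\eta$. With $\tilde G=\rho g=\frac{\eta-\xi}2g$ and $r=\frac12(\eta_0-\xi_0)$,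
\[
\frac1rBg=\frac1{\eta_0-\xi_0}\int_{\xi_0}^{\eta_0}K(\xi_0,\eta)\,d\eta,\qquad K(\xi_0,\eta)=\int_{-\infty}^{\xi_0}\frac{\tilde G(\xi,\eta)}{\eta-\xi}\,d\xi .
\]
For fixed $\xi_0$ the first inequality in \eqref{eq:hardy} bounds the $L^2(d\eta_0)$ norm of $r^{-1}Bg$ over $\eta_0>\xi_0$ by $2\|K(\xi_0,\cdot)\|_{L^2(\xi_0,\infty)}$. For fixed $\eta$, with $x=\eta-\xi_0$ and $y=\eta-\xi$, $K$ is $\int_x^\infty\tilde G\,dy/y$, and the second inequality gives $\|K(\cdot,\eta)\|_{L^2(-\infty,\eta)}\le2\|\tilde G(\cdot,\eta)\|_{L^2(-\infty,\eta)}$. Integrate the squares; the Jacobian $\frac12$ occurs on both sides.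
\end{proof}

\begin{proposition}\label{prop:unique}
Two solutions $u,v$ on $I\ni t_0$ with $\vec u(t_0)=\vec v(t_0)$ coincide on $I$.
\end{proposition}

\begin{proof}
By time reversal and translation we may assume $I=[0,t_1]$ compact and $t_0=0$. It suffices to find $\tau>0$ such that equality of $\vec u$ and $\vec v$ at any time of $I$ implies equality during the following time $\tau$ (or up to $t_1$). We write the argument for the starting time $0$; the constants $R,\rho,A$ below depend only on $u,v,I$ and not on the starting time. Let $R\ge1$ bound the $X$-norms of $u,v$ on $I$.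

\emph{The potential.} By Lemma~\ref{lem:radial}(2), $t\mapsto\partial_r(ru(t))\in L^2_r$ is continuous. So the functions $t\mapsto\int_0^\rho(\partial_r(ru))^2\,dr$ are continuous and decrease to $0$ as $\rho\downarrow0$, uniformly on $I$ by Dini's theorem; the same holds for $v$. Since
\[
r^{2+b}|u|^{p-1}=r^{(5+2b-p)/2}(r^{1/2}|u|)^{p-1}\qquad\text{and}\qquad p\le5+2b,
\]
Lemma~\ref{lem:radial}(2) yields $\rho\in(0,1]$ with
\[
p\,r^{2+b}(|u|^{p-1}+|v|^{p-1})\le\tfrac1{24}\qquad\text{for }r<\rho,\ t\in I .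
\]
For $r\ge\rho$, \eqref{eq:weight} and $|u|,|v|\le R\rho^{-1/2}$ give a constant $A>0$ with $p\,r^b(|u|^{p-1}+|v|^{p-1})\le A$.

\emph{Splitting.} Let $z=r(u-v)$, $G=N(u)-N(v)=G_1+G_2$ with $G_1=G1_{r<\rho}$, and $g_i=rG_i$. Then
\begin{equation}\label{eq:gbounds}
|g_1|\le\tfrac1{24}r^{-2}|z|,\qquad|g_2|\le A|z| .
\end{equation}
By \eqref{eq:Nweak} and the bounded support, $G_1\in L^\infty(I;L^{6/5})$. Since $u-v=\int_0^t(u_s-v_s)ds\in C(I;L^2)$, we have $G_2\in L^\infty(I;L^2)$. By \eqref{eq:duhamel}, $z=z_1+z_2$ with $z_i=r\int_0^tU(t-s)G_i(s)ds$. Let $\tau\le\min(1,t_1)$ and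
\[
Y=\|(1+\tfrac1r)z\|_{L^2((0,\tau)\times(0,\infty))} .
\]
This is finite, since $u-v\in C(I;L^2)$ and $\|z/r\|_{L^2_r}\le2\|\partial_rz\|_{L^2_r}$. All norms in $L^2$ without further notation are over $(0,\tau)\times(0,\infty)$.

\emph{Estimate of $z_1$.} We first check $|z_1|\le B|g_1|$ almost everywhere. The truncations $G_1^n=G_11_{|G_1|\le n}$ belong to $L^1(I;L^2)$, and Lemma~\ref{lem:linear}(6) gives $|r\int_0^tU(t-s)G_1^n\,ds|\le B|g_1|$. By dominated convergence $G_1^n\to G_1$ in $L^1(I;L^{6/5})\subset L^1(I;H^{-1})$. So $\int_0^tU(t-s)G_1^nds\to\int_0^tU(t-s)G_1ds$ in $L^2$ for each $t$, and almost everywhere along a subsequence, which proves the claim. As $g_1$ lives on $r<\rho\le1$ and $\tau\le1$, $B|g_1|$ vanishes for $r>2$, and $1+\frac1r\le\frac3r$ for $r\le2$. By Lemma~\ref{lem:B} and \eqref{eq:gbounds},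
\[
\|(1+\tfrac1r)z_1\|_{L^2}\le12\|rg_1\|_{L^2}\le\tfrac12\|z/r\|_{L^2}\le\tfrac12Y .
\]

\emph{Estimate of $z_2$.} For $t\le\tau$, Lemma~\ref{lem:linear}(1),(3) and \eqref{eq:gbounds} give
\[
\|\partial_rz_2(t)\|_{L^2_r}\le\int_0^\tau\|g_2\|_{L^2_r}ds\le A\tau^{1/2}Y,\qquad\|z_2(t)\|_{L^2_r}\le\tau\cdot A\tau^{1/2}Y ,
\]
and $\|z_2(t)/r\|_{L^2_r}\le2A\tau^{1/2}Y$ by Hardy's inequality. Integrating the squares over $(0,\tau)$, $\|(1+\frac1r)z_2\|_{L^2}\le3A\tau Y$.

Altogether $Y\le\frac12Y+3A\tau Y$. Hence $Y=0$ if $\tau<1/(6A)$, and then $u=v$ on $[0,\tau]$.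
\end{proof}

\section{Energy conservation and the subcritical range}\label{sec:sub}

\begin{proposition}\label{prop:energy}
Every solution $u$ on an interval $I$ satisfies $u\in L^2_{loc}(I;L^\infty)$ and $N(u)\in L^1_{loc}(I;L^2)$, and $E(u,t)$ is finite and constant on $I$.
\end{proposition}

\begin{proof}
Near each $t_0\in I$, $u$ coincides with the solution of Proposition~\ref{prop:local} with data $\vec u(t_0)$ at $t_0$, by Proposition~\ref{prop:unique} (for $p=p_*$, take $u_L=S(\cdot-t_0)\vec u(t_0)$ and a short interval around $t_0$). Compactness gives the first two claims. By \eqref{eq:V}, $V(u(t))<\infty$. By \eqref{eq:duhamel} and Lemma~\ref{lem:linear}(4) with $G=N(u)$, for $t_1,t_2\in I$,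
\begin{equation}\label{eq:kin}
\tfrac12\|\vec u(t_2)\|_e^2-\tfrac12\|\vec u(t_1)\|_e^2=\int_{t_1}^{t_2}\int N(u)u_t\,dx\,dt .
\end{equation}
Next, $u(t)-u(t_1)$ is the $L^2$-valued integral $\int_{t_1}^tu_s\,ds$. By Fubini's theorem, for a.e.\ $x$ the identity $u(t,x)=u(t_1,x)+\int_{t_1}^tu_s(s,x)ds$ holds for a.e.\ $t$, hence for all $t$, since both sides are continuous in $t$ for a.e.\ $x$. So for a.e.\ $x$
\[
\frac{|x|^b}{p+1}\big(|u(t_2,x)|^{p+1}-|u(t_1,x)|^{p+1}\big)=\int_{t_1}^{t_2}|x|^b|u|^{p-1}u\,u_t\,dt .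
\]
Since $\iint|x|^b|u|^p|u_t|\,dx\,dt\le\|N(u)\|_{L^1L^2}\sup\|u_t\|_2<\infty$ over $[t_1,t_2]$, we may integrate in $x$ and obtain $V(u(t_2))-V(u(t_1))=-\int_{t_1}^{t_2}\int N(u)u_t\,dx\,dt$. Add this to \eqref{eq:kin}.
\end{proof}

Consequently, as $V\ge0$, a solution with energy $E$ satisfies
\begin{equation}\label{eq:apriori}
\|\vec u(t)\|_e\le\sqrt{2E},\qquad\|u(t)-u(t')\|_2\le|t-t'|\sqrt{2E} .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $p<5+2b$]
Uniqueness is Proposition~\ref{prop:unique}; energy conservation and $u\in L^2_{loc}L^\infty$ are Proposition~\ref{prop:energy}. For existence, by time reversal it suffices to consider $t\ge0$ (solutions on $(-\infty,0]$ and $[0,\infty)$ with the same data at $0$ combine to a solution on $\mathbb R$ by Lemma~\ref{lem:duhamel}). Let $T^*$ be the supremum of the $T$ for which a solution exists on $[0,T)$; by uniqueness these solutions fit together to a solution on $[0,T^*)$. If $T^*<\infty$, then $\|\vec u\|_{\mathcal H}$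 is bounded on $[0,T^*)$ by \eqref{eq:apriori}, and Proposition~\ref{prop:local}(1), with its uniform time $\tau$, applied at a time later than $T^*-\tau$, extends $u$ beyond $T^*$. So $T^*=\infty$.

\emph{Lipschitz dependence.} Let $u,v$ have data of $\mathcal H$-norm at most $R$, where $R\ge1$. By \eqref{eq:V} their energies are at most $C_R$, so by \eqref{eq:apriori} $\|\vec u\|_{\mathcal H},\|\vec v\|_{\mathcal H}\le R_T$ on $[-T,T]$ with $R_T\ge1$ depending on $R,T,b,p$. Covering $[-T,T]$ by intervals of length $2\tau(R_T)$ centered in $[-T,T]$ and using Propositions~\ref{prop:local}(1) and~\ref{prop:unique} on each of them, we see that $\|u\|_{L^2([-T,T];L^\infty)}$ and $\|v\|_{L^2([-T,T];L^\infty)}$ are bounded in terms of $R,T,b,p$. By Lemma~\ref{lem:linear}(1),(3) and \eqref{eq:NL2},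
\[
\|(\vec u-\vec v)(t)\|_{\mathcal H}\le C\Big(\|(\vec u-\vec v)(0)\|_{\mathcal H}+\Big|\int_0^t\big(1+\|u\|_\infty^{\alpha-2}+\|v\|_\infty^{\alpha-2}\big)\|(\vec u-\vec v)(s)\|_{\mathcal H}\,ds\Big|\Big)
\]
on $[-T,T]$, with $C$ depending on $R,T,b,p$. Since $0\le\alpha-2\le2$, the factor in the integral has $L^1(-T,T)$ norm bounded in terms of $R,T,b,p$, and Gronwall's lemma finishes the proof.
\end{proof}

\section{The critical power: a priori bounds and global existence}\label{sec:crit}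

In this section and the next $p=p_*=5+2b$, so $X=\dot H^1_{rad}$. By Proposition~\ref{prop:local}(2) the local existence time depends on the profile of the data, and an energy bound alone does not extend solutions. We follow the three steps of Section~\ref{sec:model}. For an interval $J$ put
\[
M(J)=\int_J\int|x|^{b-1}|u|^{6+2b}\,dx\,dt .
\]

\begin{proposition}\label{prop:apriori}
Let $u$ be a solution of energy $E$ on a compact interval $J$. Then
\begin{align}
M(J)&\le\frac{4(3+b)}{4+b}\,E,\label{eq:morawetz}\\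
\|N(u)\|_{L^1(J;L^2)}&\le\Big(\frac E{2\pi}\Big)^{\frac{b+1}2}M(J)^{1/2}\|u\|_{L^2(J;L^\infty)},\label{eq:key}\\
\|u\|_{L^2(J;L^\infty)}^2&\le C_b(E+E^{b+3}).\label{eq:L2Linfty}
\end{align}
\end{proposition}

\begin{proof}
If $E=0$, then $u=0$ by \eqref{eq:apriori} and Lemma~\ref{lem:radial}. Let $E>0$ and $J=[T_1,T_2]$.

\emph{Morawetz estimate.} Let $w=ru$ and $\beta=p-1-b=4+b$. Then $g=rN(u)=-r^{-\beta}|w|^{p-1}w$, and $g\in L^1(J;L^2_r)$ by Proposition~\ref{prop:energy}. In the model computation the multiplier was $w_r$. Here it cannot be used directly: from $|w|\lesssim r^{1/2}$ we control the boundary term $r^{-\beta}|w|^{p+1}$ at the origin only by $r^{-\beta+(p+1)/2}=r^{-1}$. We therefore use Lemma~\ref{lem:linear}(5) with $m(r)=\min(r/\epsilon,1)$, which supplies the missing factor $r$. For a.e.\ $t$, with the limits $a\to0$ and $A\to\infty$,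
\[
\int_0^\infty m\,g\,w_r\,dr=-\frac1{p+1}\lim\int_a^Amr^{-\beta}\partial_r(|w|^{p+1})\,dr=\frac1{p+1}\int_0^\infty(mr^{-\beta})'|w|^{p+1}\,dr ,
\]
provided the boundary terms vanish. At $a$, Lemma~\ref{lem:radial}(2) gives
\[
\frac a\epsilon\,a^{-\beta}|w(a)|^{p+1}\le\frac1\epsilon\,a^{1-\beta+\frac{p+1}2}\Big(\int_0^aw_r^2\,dr\Big)^{\frac{p+1}2},\qquad1-\beta+\frac{p+1}2=-3-b+3+b=0 ,
\]
and the last integral tends to $0$. At $A$, $|w|\le Cr^{1/2}$ gives $A^{-\beta}|w(A)|^{p+1}\le CA^{-\beta+(p+1)/2}=CA^{-1}\to0$. The passage to the limit on the right is monotone, since $(mr^{-\beta})'=(1-\beta)r^{-\beta}/\epsilon\le0$ for $r<\epsilon$ and $(mr^{-\beta})'=-\beta r^{-\beta-1}$ for $r>\epsilon$. Since $m'\ge0$, Lemma~\ref{lem:linear}(5) now yields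
\[
\frac\beta{p+1}\int_J\int_\epsilon^\infty r^{-\beta-1}|w|^{p+1}\,dr\,dt\le-\int_J\int_0^\infty mgw_r\,dr\,dt\le-\Big[\int_0^\infty m\,w_tw_r\,dr\Big]_{T_1}^{T_2}\le\frac{2E}{4\pi} ,
\]
because $|\int mw_tw_r\,dr|\le\frac12\int(w_t^2+w_r^2)\,dr=\frac1{4\pi}\cdot\frac12\|\vec u\|_e^2\le\frac E{4\pi}$. Let $\epsilon\to0$. Since $r^2\cdot r^{b-1}|u|^{p+1}=r^{b-p}|w|^{p+1}=r^{-\beta-1}|w|^{p+1}$, we get $M(J)\le2\frac{p+1}\beta E$, which is \eqref{eq:morawetz}.

\emph{Splitting the nonlinearity.} By Lemma~\ref{lem:radial}(1) and \eqref{eq:apriori}, $|x|^{1/2}|u|\le(E/2\pi)^{1/2}$. Hence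
\begin{equation}\label{eq:split}
|N(u)|^2=|x|^{2b}|u|^{10+4b}=\big(|x|^{b-1}|u|^{6+2b}\big)\big(|x|^{1/2}|u|\big)^{2b+2}|u|^2\le\Big(\frac E{2\pi}\Big)^{b+1}|x|^{b-1}|u|^{6+2b}\,\|u(t)\|_\infty^2 .
\end{equation}
Integrate in $x$, take square roots, and apply the Cauchy--Schwarz inequality in time to get \eqref{eq:key}. The same holds on every subinterval of $J$.

\emph{Closing.} Define $\epsilon_0>0$ by $C_0(E/2\pi)^{(b+1)/2}\epsilon_0^{1/2}=\frac12$, so that $\epsilon_0^{-1}=4C_0^2(E/2\pi)^{b+1}$. Divide $J$ into $K\le1+M(J)/\epsilon_0$ consecutive compact intervals $J_k$ with $M(J_k)\le\epsilon_0$. On each of them Lemma~\ref{lem:linear}(2) with initial time at the left endpoint, \eqref{eq:apriori} and \eqref{eq:key} give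
\[
\|u\|_{L^2(J_k;L^\infty)}\le C_0\sqrt{2E}+\tfrac12\|u\|_{L^2(J_k;L^\infty)} .
\]
The norm is finite by Proposition~\ref{prop:energy}, so it is at most $2C_0\sqrt{2E}$. Summing, $\|u\|_{L^2(J;L^\infty)}^2\le8C_0^2E\,K\le C_b(E+E^{b+3})$ by \eqref{eq:morawetz}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}: global solutions and the bounds \eqref{eq:globalbounds}]
Uniqueness is Proposition~\ref{prop:unique} and conservation of energy is Proposition~\ref{prop:energy}. By time reversal we consider $t\ge0$; let $u$ be the maximal solution on $[0,T^*)$ and suppose $T^*<\infty$. By Proposition~\ref{prop:apriori} on $[0,T]$ with $T\uparrow T^*$, $N(u)\in L^1([0,T^*);L^2)$. By Lemma~\ref{lem:linear} $\vec u$ extends continuously to $[0,T^*]$ with values in $\dot H^1\times L^2$, and \eqref{eq:duhamel} holds on $[0,T^*]$. Proposition~\ref{prop:local}(2) with $t_0=T^*$, $u_L=S(\cdot-T^*)\vec u(T^*)$ and a short interval around $T^*$ gives a solution that coincides with $u$ before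 $T^*$, by Proposition~\ref{prop:unique}, and extends it beyond, a contradiction. So $T^*=\infty$. Letting $J\uparrow\mathbb R$ in Proposition~\ref{prop:apriori} gives \eqref{eq:globalbounds}, and
\begin{equation}\label{eq:NL1}
N(u)\in L^1(\mathbb R;L^2).\qedhere
\end{equation}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $p=5+2b$]
Uniqueness in $C(\mathbb R;H^1)\cap C^1(\mathbb R;L^2)$ follows from uniqueness in the larger class of Theorem~\ref{thm:B}. For $(u_0,u_1)\in H^1_{rad}\times L^2_{rad}$ let $u$ be the solution just constructed. Then $u(t)=u_0+\int_0^tu_s\,ds$ with $u_s\in C(\mathbb R;L^2)$, so $u\in C^1(\mathbb R;L^2)\cap C(\mathbb R;H^1)$. Energy conservation and $u\in L^2(\mathbb R;L^\infty)$ are already known.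

For Lipschitz dependence, let $u,v$ be two solutions as in Theorem~\ref{thm:B} with energies at most $E_0$. By Lemma~\ref{lem:linear}(1) and \eqref{eq:NL2} with $\sigma=0$, $\alpha=4$, for $t,t'\in\mathbb R$,
\[
\|(\vec u-\vec v)(t)\|_e\le\|(\vec u-\vec v)(t')\|_e+C(E_0,b)\Big|\int_{t'}^t\big(\|u\|_\infty^2+\|v\|_\infty^2\big)\|(\vec u-\vec v)(s)\|_e\,ds\Big| ,
\]
so Gronwall's lemma and \eqref{eq:globalbounds} give
\begin{equation}\label{eq:stability}
\|(\vec u-\vec v)(t)\|_e\le C(E_0,b)\,\|(\vec u-\vec v)(t')\|_e\qquad\text{for all }t,t'\in\mathbb R .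
\end{equation}
Take $t'=0$; bounded sets of data have bounded energies by \eqref{eq:V}. For data in $H^1\times L^2$, together with $\|(u-v)(t)\|_2\le\|u_0-v_0\|_2+|\int_0^t\|u_s-v_s\|_2\,ds|$ this is the Lipschitz bound in $C([-T,T];H^1\times L^2)$.
\end{proof}

\section{Scattering at the critical power}\label{sec:scat}

We complete the proof of Theorem~\ref{thm:B}. By \eqref{eq:duhamel},
\[
W(-t)\vec u(t)=(u_0,u_1)+\int_0^tW(-s)(0,N(u(s)))\,ds ,
\]
and by \eqref{eq:NL1} the right side converges in $\dot H^1_{rad}\times L^2_{rad}$ as $t\to\pm\infty$. The limits are $(u_0^\pm,u_1^\pm)$, and $\|\vec u(t)-W(t)(u_0^\pm,u_1^\pm)\|_e\to0$ because $W(t)$ is an isometry.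

\emph{Energy of the asymptotic states.} We claim that $\|u_L(t)\|_6\to0$ as $t\to\pm\infty$ for every free solution $u_L$. As $\|u_L(t)\|_6\lesssim\|\vec u_L\|_e$, by density it suffices to consider radial test data, and by time reversal $t\to+\infty$. Let the function $h=w_0'+w_1$ in \eqref{eq:dalembert} be supported in $[-\rho_0,\rho_0]$, and let $t>2\rho_0$. For $r<t-\rho_0$ the interval $[t-r,t+r]$ misses the support of $h$. For $r>t+\rho_0$ it contains the support, and $\int h=\int w_0'+\int w_1=0$, since $w_0$ has compact support and $w_1$ is odd. So $u_L(t)$ lives on the shell $|r-t|\le\rho_0$, of volume $O(t^2)$, and $|u_L|\le\|h\|_{L^1}/(2r)=O(t^{-1})$ there. Hence $\|u_L(t)\|_6^6=O(t^{-4})$, which proves the claim. Since $\dot H^1\subset L^6$, also $\|u(t)\|_6\to0$, and Lemma~\ref{lem:nonlin} and \eqref{eq:apriori} give $V(u(t))\le(2E)^b\|u(t)\|_6^6\to0$. Therefore $E=\lim\frac12\|\vec u(t)\|_e^2=\frac12\|(u_0^\pm,u_1^\pm)\|_e^2$.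

\emph{Surjectivity.} Let $(\phi,\psi)\in\dot H^1_{rad}\times L^2_{rad}$, $u_L=S(\cdot)(\phi,\psi)$, and let $\delta$ be the number of Proposition~\ref{prop:local}(2) for $R=\max(1,\|(\phi,\psi)\|_e)$. Since $u_L\in L^2(\mathbb R;L^\infty)$ by Lemma~\ref{lem:linear}(2), there is $T$ with $\|u_L\|_{L^2([T,\infty);L^\infty)}\le\delta/2$. Proposition~\ref{prop:local}(2) with $I=[T,\infty)$ and $t_0=+\infty$ gives a solution
\[
u(t)=u_L(t)-\int_t^\infty U(t-s)N(u(s))\,ds\qquad(t\ge T)
\]
with $N(u)\in L^1([T,\infty);L^2)$. It extends to a global solution by the existence part of Theorem~\ref{thm:B}, applied with initial time $T$, and uniqueness. Moreover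
\[
\|\vec u(t)-W(t)(\phi,\psi)\|_e\le\int_t^\infty\|N(u(s))\|_2\,ds\to0\qquad(t\to+\infty).
\]
So $(u_0^+,u_1^+)=(\phi,\psi)$. The case $t\to-\infty$ follows by time reversal.

\emph{Injectivity and Lipschitz bounds.} Let $u,v$ be global solutions with energies at most $E_0$. Since $W(t)$ is an isometry, $\|(\vec u-\vec v)(t)\|_e\to\|(u_0^\pm-v_0^\pm,u_1^\pm-v_1^\pm)\|_e$ as $t\to\pm\infty$. Letting $t\to\pm\infty$ with $t'=0$ in \eqref{eq:stability}, and then $t'\to\pm\infty$ with $t=0$, we obtain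
\begin{align*}
\|(u_0^\pm-v_0^\pm,u_1^\pm-v_1^\pm)\|_e&\le C(E_0,b)\|(u_0-v_0,u_1-v_1)\|_e,\\
\|(u_0-v_0,u_1-v_1)\|_e&\le C(E_0,b)\|(u_0^\pm-v_0^\pm,u_1^\pm-v_1^\pm)\|_e .
\end{align*}
The second bound implies injectivity. Bounded sets of data have bounded energies by \eqref{eq:V}, and bounded sets of asymptotic states do too, because $E=\frac12\|(u_0^\pm,u_1^\pm)\|_e^2$. So both maps and their inverses are Lipschitz on bounded sets. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}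
\bibitem{DM} Dhouha Draouil and Mohamed Majdoub, \emph{Well-posedness and linearization for a semilinear wave equation with spatially growing nonlinearity}, arXiv:2409.08594 (2024).
\end{thebibliography}

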